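\title{A thin position of a knot need not minimize the trunk}

\begin{abstract}
The width and the trunk of a knot are obtained by minimizing, over all Morse embeddings, the sum and the maximum of the numbers of points in which the knot meets the regular level spheres. Ozawa conjectured that an embedding of minimal width always has minimal trunk. We disprove this by constructing infinitely many knots of bridge number $4$, width $32$ and trunk $6$ all of whose thin positions have trunk $8$. These values are the smallest possible for a counterexample, and satellites of these knots have thin positions whose trunk exceeds the trunk of the knot by an arbitrarily large amount. The lower bound for the width comes from the classification of incompressible tori in the double branched cover together with its first homology modulo $3$.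
\end{abstract}

\section{Introduction}

Let $h\colon S^3\to\mathbb R$ be the standard height function, whose only critical points are the two poles; its regular level sets are the \emph{level spheres}. An \emph{embedding} of a knot $K\subset S^3$ is a knot $k$ isotopic to $K$, disjoint from the poles, such that $h|_k$ is a Morse function with distinct critical values. A Morse function on a circle has as many minima as maxima. If $k$ has $\mu$ maxima, let $h_0<h_1<\dots<h_{2\mu-1}$ be the critical values, choose regular values $\rho_i$ with $h_{i-1}<\rho_i<h_i$, and put
\[
\ell_i=|h^{-1}(\rho_i)\cap k|,\qquad i=1,\dots,2\mu-1 .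
\]
We call $\ell_1,\dots,\ell_{2\mu-1}$ the \emph{level sequence} of $k$ and set
\[
w(k)=\sum_i \ell_i,\qquad tr(k)=\max_i \ell_i .
\]
The \emph{width} $w(K)$, Ozawa's \emph{trunk} $tr(K)$ and the \emph{bridge number} $b(K)$ are the minima of $w(k)$, $tr(k)$ and $\mu$ over all embeddings $k$ of $K$. An embedding with $w(k)=w(K)$ is a \emph{thin position}, and one with $tr(k)=tr(K)$ is a \emph{minimal trunk position}.

Width and trunk are the sum and the largest term of the same sequence, so it is natural to expect them to be minimized together. If all maxima of $k$ lie above all minima, the level sequence is $2,4,\dots,2\mu,\dots,4,2$, so $w(k)=2\mu^2$ and $tr(k)=2\mu$, and among such embeddings both numbers are smallest when $\mu$ is. A large level is also expensive for the width, since a sequence that reaches $2j$ passes twice through $2,4,\dots,2j-2$. The following conjecture of Ozawa is stated in the paper of Davies and Zupan \cite{DZ}.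

\medskip
\noindent\textbf{Conjecture.} \emph{If $k$ is a thin position of $K$, then $k$ is a minimal trunk position of $K$; that is, $w(k)=w(K)$ implies $tr(k)=tr(K)$.}
\medskip

The conjecture is false.

\begin{theorem}\label{thm:A}
There is a knot $K\subset S^3$ with $b(K)=4$, $w(K)=32$ and $tr(K)=6$ such that every thin position of $K$ has level sequence $2,4,6,8,6,4,2$, and hence trunk $8$. So no thin position of $K$ is a minimal trunk position.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item There are infinitely many knots $K$ as in Theorem~\ref{thm:A}.
\item They are smallest possible: if a thin position $k$ of a knot $J$ has $tr(k)>tr(J)$, then $tr(J)\ge6$, $w(J)\ge32$ and $b(J)\ge4$.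
\item For every $n\ge2$ there is a knot $K_n$ with a thin position $k_n$ such that $tr(k_n)=8n$ and $tr(K_n)\le6n$.
\end{enumerate}
\end{theorem}

Part (3), and nothing else in the paper, uses the theorem of Guo and Li \cite{GL} on the width of satellite knots.

The proof rests on three level sequences:
\[
\begin{array}{lll}
2,4,6,4,6,4,2 & \text{width } 28, & \text{trunk } 6,\\
2,4,6,8,6,4,2 & \text{width } 32, & \text{trunk } 8,\\
2,4,6,4,6,4,6,4,2\quad & \text{width } 38, & \text{trunk } 6.
\end{array}
\]
Section~\ref{sec:levels} shows that a prime knot of bridge number $4$ that has the third sequence but not the first is a counterexample. The first sequence forces an incompressible torus in the double branched cover with small homology on both sides (Section~\ref{sec:obstruction}). Sections~\ref{sec:knots} and~\ref{sec:positions} construct knots with the second and the third sequence, and Sections~\ref{sec:cover}--\ref{sec:proofA} determine all incompressible tori in their double branched covers and show that each has a side with large homology. Section~\ref{sec:satellites} treats satellites.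

We work in the smooth or PL category. We identify $S^3\setminus\{\text{poles}\}$ with $S^2\times\mathbb R$ so that $h$ is the projection to $\mathbb R$. An orientation-preserving homeomorphism of $S^3$ is isotopic to the identity, so an embedding of $K$ need only be found up to such homeomorphisms.

\section{Level sequences}\label{sec:levels}

Let $k$ be an embedding with $\mu$ maxima. Passing a minimum raises the level by $2$ and passing a maximum lowers it by $2$, the first and the last level equal $2$, and every level is positive because $k$ is connected. Since $\pm2\equiv 2 \pmod 4$,
\begin{equation}\label{eq:mod4}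
\ell_i\equiv 2i \pmod 4 .
\end{equation}
Thus the $\mu$ levels with odd index lie in $\{2,6,10,\dots\}$ and the $\mu-1$ levels with even index lie in $\{4,8,\dots\}$.

One can pull the maxima of $k$ upward along disjoint rising arcs that miss $k$ until they lie above all minima, without creating critical points. The result is a \emph{$\mu$-bridge position}. Hence $w(K)\le 2\,b(K)^2$. A knot has $b=1$ if and only if it is trivial, and a knot with $b=2$ is a \emph{$2$-bridge knot}. A sphere meeting $K$ in two points exhibits $K$ as a connected sum $K_1\#K_2$, and a nontrivial knot $K$ is \emph{prime} if for every such sphere one of the two balls meets $K$ in an unknotted arc.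

\begin{lemma}\label{lem:trunk4}
If $tr(J)\le4$, then $J$ is a connected sum of $m\ge0$ knots of bridge number $2$. In particular, a prime knot $K$ with $b(K)\ge3$ has $tr(K)\ge6$.
\end{lemma}

\begin{proof}
By \eqref{eq:mod4}, an embedding of trunk at most $4$ has level sequence $2,4,2,\dots,4,2$. The level spheres meeting the knot twice decompose $J$ as a connected sum. The part between two consecutive such spheres has one minimum and one maximum; closing it up with one further minimum and one further maximum gives a summand with two maxima. Discard the trivial summands. If $J$ is prime, exactly one summand remains, so $b(J)=2$. Since levels are even, the last statement follows.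
\end{proof}

We can now see why the conjecture holds for small knots.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $k$ be a thin position of $J$ with $\mu$ maxima and $tr(k)>tr(J)$. Suppose that $tr(J)\le4$, and write $J$ as a sum of $m$ knots of bridge number $2$. Stack $2$-bridge positions of the summands, remove the top maximum of each and the bottom minimum of the next, and join the loose ends by two monotone strands, with a half twist if the orientations require it. The levels alternate $2,4,\dots,4,2$ with $m$ fours, so $w(J)\le 6m+2$ (for $m=0$ take a round circle). By Schubert's theorem that $b-1$ is additive under connected sum, $b(J)=m+1$, so $\mu\ge m+1$. By \eqref{eq:mod4},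
\[
w(k)\ge 2\mu+4(\mu-1)=6\mu-4\ge 6m+2\ge w(J)=w(k).
\]
Equality holds throughout, so $\mu=m+1$ and the levels of $k$ alternate between $2$ and $4$. If $m=0$, then $tr(k)=2\le tr(J)$. If $m\ge1$, then $tr(k)=4$, and $tr(J)\geq4$ because an embedding of trunk $2$ has a single level and is the unknot. Both cases contradict $tr(k)>tr(J)$.

Hence $tr(J)\ge6$ and $tr(k)\ge8$. The levels of $k$ climb from $2$ to $8$ and return to $2$ in steps of $2$, so $w(J)=w(k)\ge 2+4+6+8+6+4+2=32$. Finally $32\le w(J)\le 2\,b(J)^2$ gives $b(J)\ge4$. The knots of Theorem~\ref{thm:A} attain all three bounds.
\end{proof}

The first place where the conjecture can fail is therefore bridge number $4$, width $32$ and trunk $6$. The next proposition says what failure requires there.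

\begin{proposition}\label{prop:criterion}
Let $K$ be a prime knot with $b(K)=4$ that has no embedding with level sequence $2,4,6,4,6,4,2$. Then $w(K)=32$, and every thin position of $K$ has level sequence $2,4,6,8,6,4,2$.
\end{proposition}

\begin{proof}
Let $k$ be a thin position with $\mu$ maxima. Then $\mu\ge4$ and $w(k)\le 2\cdot4^2=32$.

No interior level equals $2$. Indeed, let $\ell_i=2$ with $1<i<2\mu-1$. Since $K$ is prime, $k$ meets one of the balls bounded by the $i$-th level sphere in an unknotted arc. An arc with the same ends and one critical point is also unknotted, and two unknotted arcs in a ball with the same ends are isotopic relative to the boundary. Replacing the first arc by the second gives an embedding of $K$ whose level sequence arises by deleting $\ell_1,\dots,\ell_{i-1}$ or $\ell_{i+1},\dots,\ell_{2\mu-1}$, so its width is smaller than $w(K)$, which is impossible.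

By \eqref{eq:mod4}, the $\mu-1$ levels with even index are at least $4$, the $\mu-2$ interior levels with odd index are at least $6$, and each level exceeds its bound by a multiple of $4$. Therefore
\[
w(k)=2+2+4(\mu-1)+6(\mu-2)+4j=10\mu-12+4j,\qquad j\ge0 .
\]
With $\mu\ge4$ and $w(k)\le32$ this leaves $\mu=4$ and $j\in\{0,1\}$. If $j=0$, every level equals its bound and the sequence is $2,4,6,4,6,4,2$, which is excluded. So $j=1$ and $w(k)=32$. The levels $\ell_2=\ell_6=4$ are forced by $\ell_1=\ell_7=2$, then $\ell_3=\ell_5=6$ because no interior level is $2$, and $\ell_4=32-24=8$.
\end{proof}

The computation shows where the intuition of the introduction breaks down. A sequence of trunk $6$ without interior level $2$ is the zigzag $2,4,6,4,\dots,6,4,2$ of width $10\mu-12$, that is, $18$, $28$, $38$ for $\mu=3,4,5$. A knot that needs five maxima in order to reach trunk $6$ pays $38$ for it, more than the $32$ that a $4$-bridge position costs.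

\section{An obstruction to the sequence $2,4,6,4,6,4,2$}\label{sec:obstruction}

In the sequence to be excluded, the middle level sphere meets the knot in four points, and on each side the knot is built from few critical points. In the double branched cover the sphere lifts to a torus, and ``few critical points'' becomes a bound on the homology of its sides. We first collect the tools.

\subsection*{Double branched covers.}
For a knot $K$, let $M(K)$ be the double cover of $S^3$ branched along $K$. A sphere meeting $K$ in four points lifts to a torus, a disk meeting $K$ in two points lifts to an annulus, a ball meeting $K$ in $j$ simultaneously boundary-parallel arcs lifts to a handlebody of genus $j-1$, and $M(K_1\#K_2)=M(K_1)\#M(K_2)$. For a space $Q$ we write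
\[
\mathrm{rk}(Q)=\dim H_1(Q;\mathbb F_3).
\]
If $Q=Q_1\cup_F Q_2$ is a union of connected $3$-manifolds along a connected surface $F$, the Mayer--Vietoris sequence gives
\begin{equation}\label{eq:MV}
\mathrm{rk}(Q)=\mathrm{rk}(Q_1)+\mathrm{rk}(Q_2)-\mathrm{rank}\bigl(H_1(F;\mathbb F_3)\to H_1(Q_1;\mathbb F_3)\oplus H_1(Q_2;\mathbb F_3)\bigr).
\end{equation}
When $F$ is a torus, the last term is at most $2$. When moreover $F=\partial Q_1$ with $Q_1$ compact and orientable, it is at least $1$, since the kernel of $H_1(\partial Q_1;\mathbb F_3)\to H_1(Q_1;\mathbb F_3)$ has half the dimension of $H_1(\partial Q_1;\mathbb F_3)$ (``half lives, half dies''). A $b$-bridge position of $K$ splits $M(K)$ into two handlebodies of genus $b-1$, and $H_1(M(K))$ is a quotient of the homology of either one, so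
\begin{equation}\label{eq:bridge}
b(K)\ge \mathrm{rk}(M(K))+1 .
\end{equation}

\subsection*{Surfaces in $3$-manifolds.}
All $3$-manifolds below are compact and orientable. A simple closed curve on a surface is \emph{essential} if it does not bound a disk in the surface; curves parallel to the boundary count as essential. Let $F$ be a surface in $Q$, other than a sphere or a disk, that is properly embedded and two-sided or is contained in $\partial Q$. A \emph{compressing disk} for $F$ is a disk $D\subset Q$ with $D\cap F=\partial D$ essential in $F$, and $F$ is \emph{incompressible} if it has none. \emph{Surgery} along $D$ replaces a neighborhood of $\partial D$ in $F$ by two parallel copies of $D$; it turns a torus into a sphere. The manifold $Q$ is \emph{irreducible} if every sphere in it bounds a ball. We use the following textbook facts.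
\begin{enumerate}
\item[(T1)] (Loop theorem.) $F$ is incompressible if and only if its components are $\pi_1$-injective.
\item[(T2)] An irreducible manifold with a compressible boundary torus is a solid torus.
\item[(T3)] A union of irreducible manifolds along a surface that is incompressible in each of them is irreducible.
\item[(T4)] Let $Q$ be irreducible, $F\subset Q$ incompressible and properly embedded, and $Z\subset Q$ an incompressible torus, isotoped so that $|Z\cap F|$ is minimal. Then every curve of $Z\cap F$ is essential in both surfaces. In particular, if $Z\cap F\neq\emptyset$, then $F$ cuts $Z$ into $\pi_1$-injective annuli.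
\item[(T5)] A Seifert fibered space over the disk with two cone points is irreducible and has incompressible boundary. An incompressible torus in a Seifert fibered space with nonempty boundary is isotopic to a union of fibers.
\end{enumerate}

\begin{lemma}\label{lem:28}
Let $J$ be a knot such that $M=M(J)$ is irreducible and $\mathrm{rk}(M)\ge3$. If $J$ has an embedding with level sequence $2,4,6,4,6,4,2$, then $M$ contains an incompressible torus $T$ that separates $M$ into two pieces $E_-,E_+$ with $\mathrm{rk}(E_-)=\mathrm{rk}(E_+)=2$.
\end{lemma}

\begin{proof}
Let $\Sigma$ be the fourth level sphere, $T$ its preimage, and $E_-$, $E_+$ the preimages of the balls below and above $\Sigma$. Below $\Sigma$ the knot has three minima followed by one maximum. The ball below the third level lifts to a handlebody of genus $2$. Passing the maximum amounts to adding a ball that meets the knot in one unknotted arc, along a disk containing both ends of the arc; in the cover this adds a ball along an annulus, that is, a $2$-handle. So $\mathrm{rk}(E_-)\le2$, and turning the picture upside down gives $\mathrm{rk}(E_+)\le2$. By \eqref{eq:MV}, $3\le \mathrm{rk}(M)\le \mathrm{rk}(E_-)+\mathrm{rk}(E_+)-1$, so both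 ranks equal $2$.

Suppose that $T$ has a compressing disk $D$, say in $E_+$. The sphere obtained by surgery splits $M$ into $E_+\setminus N(D)$ and $E_-\cup N(D)$, and one of these is a ball. In the first case $E_+$ is a solid torus and $\mathrm{rk}(E_+)=1$. In the second case attaching a $2$-handle to $E_-$ kills its homology, so $\mathrm{rk}(E_-)\le1$. Both are contradictions, and the case $D\subset E_-$ is symmetric.
\end{proof}

This dictates the design. We want $M(K)=M_\tau\cup Y\cup M_\nu$, glued along two tori $T_\tau,T_\nu$, where the outer pieces have rank $2$, the middle piece $Y$ has rank $3$, and $T_\tau,T_\nu$ are the only incompressible tori. Then each incompressible torus has a side containing $Y$, of rank at least $3$. The tori $T_\tau,T_\nu$ will cover the two inner level spheres with four points in the sequence $2,4,6,4,6,4,6,4,2$.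

\section{The knots $K(\alpha)$}\label{sec:knots}

\subsection*{The pillowcase and rational tangles.}
Let $T_0=\mathbb R^2/\mathbb Z^2$ and let $\Pi$ be its quotient by $x\mapsto -x$. Then $\Pi$ is a sphere, and $T_0\to\Pi$ is the double cover branched over the four points
\[
p=(0,0),\qquad q=(\tfrac12,0),\qquad r=(0,\tfrac12),\qquad s=(\tfrac12,\tfrac12).
\]
A \emph{slope} is a primitive vector $v\in H_1(T_0)=\mathbb Z^2$ up to sign. A line of slope $v$ missing the four points projects to a simple closed curve in $\Pi$ that separates them into two pairs, the points of each pair differing by $v/2$ modulo $\mathbb Z^2$; we say that this curve has slope $v$. The geometric intersection number of two slopes is $\Delta(v,v')=|\det(v,v')|$.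

A \emph{rational tangle} is a pair $(B,t)$ of a ball and two properly embedded arcs that is homeomorphic to $(D^2\times I,\{\text{two points}\}\times I)$. Identify $\partial B$ with $\Pi$ so that the ends of $t$ are the four points. The boundary of the disk separating the two arcs has a slope $v$, the \emph{slope of the tangle}. The double branched cover of $(B,t)$ is a solid torus with meridian $v$, and each arc joins two points differing by $v/2$. Rational tangles with given ends are classified up to isotopy relative to $\partial B$ by their slope, and every slope occurs.

\subsection*{A $2$-bridge knot with two arcs.}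
Write $S^3=B_-\cup(\Pi\times[-2,2])\cup B_+$, where $B_\pm$ are the balls around the poles. Let $K_0$ consist of the vertical strands $\{p,q,r,s\}\times[-2,2]$, the rational tangle $V_-\subset B_-$ of slope $m_-=(2,3)$ and the rational tangle $V_+\subset B_+$ of slope $m_+=(-1,3)$. Since $m_-/2\equiv(0,\frac12)$ and $m_+/2\equiv(\frac12,\frac12)$, the tangle $V_-$ joins $p$ to $r$ and $q$ to $s$, while $V_+$ joins $p$ to $s$ and $q$ to $r$.

Let $\bar\tau\subset\Pi$ be the image of $\{(u,0):0\le u\le\frac12\}$, an arc from $p$ to $q$, and let $\bar\nu(t)$ be the image of $t(1,3)$, $0\le t\le\frac12$, an arc from $p$ to $s$. Since $(1,0)$ and $(1,3)$ are primitive, both arcs are embedded and their interiors miss the four points. The point $\bar\nu(t)$ lies on $\bar\tau$ only if $3t\in\mathbb Z$, so the arcs meet exactly at $p$ and at $\bar\nu(\frac13)$. Fix $0<t_0<\frac16$ and a strictly increasing function $f\colon[0,\frac12]\to[-1,1]$ with $f(0)=-1$, $f(t_0)=0$, $f(\frac12)=1$, and put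
\[
\tau=\bar\tau\times\{0\},\qquad \nu=\{(\bar\nu(t),f(t)):0\le t\le\tfrac12\}.
\]
These arcs are disjoint: over $p$ the arc $\nu$ is at height $-1$, below $\tau$, and over $\bar\nu(\frac13)$ it is at height $f(\frac13)>0$, above $\tau$. Let $G=K_0\cup\tau\cup\nu$, a trivalent graph with four vertices. Apart from $\tau$ and $\nu$, and from the tangles $V_\pm$, it consists of the eight vertical \emph{edges}
\[
\begin{array}{llll}
p_1=p\times[-2,-1], & p_2=p\times[-1,0], & p_3=p\times[0,2], & r=r\times[-2,2],\\
q_1=q\times[-2,0], & q_2=q\times[0,2], & s_1=s\times[-2,1], & s_2=s\times[1,2].
\end{array}
\]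

\subsection*{Inserting tangles along the arcs.}
Fix an odd positive multiple $\alpha$ of $3$, for instance $\alpha=3$. Let $a\in\{\tau,\nu\}$ join the strands $u$ and $v$. Two meridian disks of $a$ split a regular neighborhood $N(a)$ into balls $N_{a,u}$, $N_{a,v}$ around the ends of $a$ and a tube between them. Remove $K_0\cap N(a)$. Into the tube put two strands parallel to $a$. The sphere $\partial N_{a,u}$ now has four marked points, two \emph{strand ends} on $u$ and two \emph{tube ends}, separated by the boundary of the meridian disk. Let $e$ be the slope of this curve and $\{e,e'\}$ a basis of the homology of the covering torus. Into $N_{a,u}$ put a rational tangle of slope $\beta e+\alpha e'$ with $\beta$ prime to $\alpha$, so that its slope has intersection number $\alpha$ with $e$, and do the same in $N_{a,v}$.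

The two tube ends differ by $e/2$, and the arcs of the tangle join points differing by $(\beta e+\alpha e')/2\equiv(\beta e+e')/2$, because $\alpha$ is odd. So each arc joins a strand end to a tube end, and $\beta=1$ and $\beta=2$ give the two possible pairings. Consequently $N(a)$ contains two arcs, each joining a strand end on $u$ to a strand end on $v$, and we can prescribe which is joined to which. Choose the pairings $p_3$--$q_1$, $p_2$--$q_2$ through $N(\tau)$ and $p_2$--$s_2$, $p_1$--$s_1$ through $N(\nu)$, and call the result $K=K(\alpha)$. Following $K$ gives
\[
p_3\xrightarrow{N(\tau)}q_1\xrightarrow{V_-}s_1\xrightarrow{N(\nu)}p_1\xrightarrow{V_-}r\xrightarrow{V_+}q_2\xrightarrow{N(\tau)}p_2\xrightarrow{N(\nu)}s_2\xrightarrow{V_+}p_3 .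
\]
All eight edges occur, so $K$ is a knot. An ambient isotopy of $G$ carries the neighborhoods and the inserted tangles along, and regular neighborhoods are unique up to isotopy preserving $G$. We may therefore move $G$ and choose the shape of the neighborhoods freely when looking for embeddings of $K$.

\section{Two positions of $K(\alpha)$}\label{sec:positions}

The knot $K$ consists of six rational tangles joined by strands, so we need to know how many critical points a rational tangle costs.

\begin{lemma}\label{lem:rational}
Let $t$ be a rational tangle in a cylinder $C=D^2\times I$ with $a$ ends on the bottom disk and $4-a$ ends on the top disk. Then $t$ is isotopic relative to $\partial C$ to a tangle whose critical points are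
\begin{enumerate}
\item[(a)] two minima, if $a=0$;
\item[(b)] one minimum, if $a=1$;
\item[(c)] one minimum and, above it, one maximum, if $a=2$.
\end{enumerate}
Turning $C$ upside down, the cases $a=4$ and $a=3$ need two maxima and one maximum.
\end{lemma}

\begin{proof}
Let $a\in\{0,1\}$. Start with a rational tangle made of $a$ monotone strands and $2-a$ arcs with one minimum each. Braiding the top ends in a collar of the top disk adds no critical points, so it suffices to reach every slope in this way. Among three of the top ends choose two arcs in the top disk that are disjoint except for one common endpoint. The half twist along such an arc lifts to the Dehn twist along the closed curve covering it, and the two curves meet once. In the basis given by these curves the twists act on homology by $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)^{\pm1}$ and $\left(\begin{smallmatrix}1&0\\-1&1\end{smallmatrix}\right)^{\pm1}$. These matrices generate $SL_2(\mathbb Z)$, which acts transitively on slopes.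

Let $a=2$. Take a smaller cylinder $C'$ in the interior of $C$, so that the shell between them is $\partial C'\times I$. Join the two bottom ends by rising arcs to the bottom of $C'$ and one top end by a descending arc to the top of $C'$. Join the other top end to the bottom of $C'$ by an arc that descends beside $C'$, has one minimum below $C'$ and then rises. All four arcs can be drawn monotone in the $I$-direction of the shell; the last one is the track of a point moving on $\partial C'$ from the bottom over the side to the top. So the shell with its arcs is homeomorphic to $(S^2\times I,\{\text{four points}\}\times I)$, and every rational tangle in $C$ arises by filling $C'$ with a rational tangle. The latter has three ends on the bottom and one on the top and needs one maximum.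
\end{proof}

\begin{proposition}\label{prop:posI}
$K$ has an embedding with level sequence $2,4,6,8,6,4,2$.
\end{proposition}

\begin{proof}
Tilt $\tau$ so that it rises from $(p,-\varepsilon)$ to $(q,\varepsilon)$ with $0<\varepsilon<\min\{1,f(\frac13)\}$. During this isotopy of $G$ the arc $\tau$ stays disjoint from $\nu$. Now both arcs rise. For a rising arc $a$ from $u$ to $v$, take $N_{a,u}$ to be a small cylinder that $a$ leaves through the top and $N_{a,v}$ a small cylinder that $a$ enters through the bottom. Then $N_{a,u}$ has one end of $K$ on the bottom and three on the top, $N_{a,v}$ has three on the bottom and one on the top, and the tube strands are monotone. By Lemma~\ref{lem:rational}, the critical points are, from bottom to top: two minima in $V_-$, a minimum in $N_{\nu,p}$ near height $-1$, a minimum in $N_{\tau,p}$ near height $-\varepsilon$, a maximum in $N_{\tau,q}$ near height $\varepsilon$, a maximum in $N_{\nu,s}$ near height $1$, and two maxima in $V_+$.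
\end{proof}

\begin{remark}
If $\nu$ rose entirely above $\tau$, or entirely below it, the same count would give the sequence $2,4,6,4,6,4,2$. This is why $\nu$ starts below $\tau$ and then crosses over it.
\end{remark}

To reach trunk $6$ we must nevertheless pull $N(\tau)$ to the bottom and $N(\nu)$ to the top. The edge $p_2$, which descends from $\tau$ to $\nu$, has to be turned around, and the tangles $V_\pm$ have to make room by moving toward the middle.

\begin{proposition}\label{prop:posII}
$K$ has an embedding with level sequence $2,4,6,4,6,4,6,4,2$.
\end{proposition}

\begin{proof}
Let $U_-$ be a regular neighborhood of $B_-\cup q_1\cup N(\tau)$ and $U_+$ one of $B_+\cup s_2\cup N(\nu)$. These are disjoint balls. The region $X$ between them meets $K$ in six arcs, contained in $p_1,p_2,p_3,q_2,r,s_1$, and each arc runs from $\partial U_-$ to $\partial U_+$.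

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (0,-1)--(0,0)--(1,0.5)--cycle;
\draw[thick] (0,-2)--(0,1.8);
\draw[very thick] (0,0)--(-1.4,0) node[left]{$\tau$};
\draw[very thick] (0,-1)--(1.6,1.4) node[right]{$\nu$};
\node[left] at (0,-1.6){$p_1$}; \node[left] at (0,-0.5){$p_2$}; \node[left] at (0,1.2){$p_3$};
\fill (0,0) circle (2pt); \fill (0,-1) circle (2pt);
\draw[->] (2.3,0)--(3.1,0);
\begin{scope}[xshift=5.4cm]
\draw[thick] (0,-2)--(0,-1)--(1,0.5)--(0,0)--(0,1.8);
\draw[very thick] (0,0)--(-1.4,-0.5) node[left]{$\tau$};
\draw[very thick] (1,0.5)--(1.6,1.4) node[right]{$\nu$};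
\draw[dotted] (-1.6,0.25)--(2,0.25) node[right]{$\eta/2$};
\node[right] at (0.45,-0.5){$p_1$}; \node at (0.5,0.55){$p_2$}; \node[left] at (0,1.2){$p_3$};
\fill (0,0) circle (2pt); \fill (1,0.5) circle (2pt);
\end{scope}
\end{tikzpicture}
\caption{The graph $G$ near the strand over $p$, before and after sliding the lower end of $\nu$ upward across the shaded triangle and tilting $\tau$. Afterward $\tau$ lies below the level $\eta/2$, the arc $\nu$ lies above it, and the edges $p_1,p_2,p_3$ rise through this level.}
\label{fig:slide}
\end{figure}

\emph{Step 1: $(X,K\cap X)\cong(S^2\times I,\{\text{six points}\}\times I)$.}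
Choose $t_1$ with $t_0<t_1<\frac13$, put $\eta=f(t_1)>0$, and choose an increasing function $\varphi$ on $[0,t_1]$ with $\varphi(0)=0$, $\varphi(t_1)=\eta$ and $\varphi>f$ on $[0,t_1)$. The triangle
\[
\{(\bar\nu(t),y):0\le t\le t_1,\ f(t)\le y\le \varphi(t)\}
\]
has $p_2$ as its left side and an initial arc of $\nu$ as its lower side. It meets $G$ only in these two sides, because $\bar\nu((0,t_1])$ misses $\bar\tau$ and the four points. Slide the vertex $(p,-1)$ along the lower side to the corner $(\bar\nu(t_1),\eta)$, lengthening $p_1$ along this side and letting $p_2$ sweep across the triangle to its upper side (Figure~\ref{fig:slide}). Then tilt $\tau$ so that it rises from $(q,-\varepsilon)$ to $(p,0)$. After this isotopy of $G$ all edges and both arcs are monotone. The arc $q_1\cup\tau$ rises from $B_-$ to height $0$, the edges $q_2,p_2,p_3$ leave it upward, and $p_1,r,s_1$ leave $B_-$ upward. The arc $s_2\cup\nu$ descends from $B_+$ to height $\eta$, the edges $s_1,p_1,p_2$ leave it downward, and $p_3,q_2,r$ leave $B_+$ downward. The level sphere $\Sigma$ at height $\eta/2$ meets each of the six edges once and is disjoint from the rest of $G$.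

After a level-preserving isotopy the arc $q_1\cup\tau$ is vertical, and we take $U_-$ to be the region below the graph of a function on $\Pi$ with one steep narrow bump around this arc, so that each of the six edges leaves $U_-$ once, transversely. On the region $X_-$ between $\partial U_-$ and $\Sigma$ there is a vector field $\xi$ that is tangent to the six edges, satisfies $dh(\xi)>0$, and points out of $U_-$ along $\partial U_-$: near the edges extend their upward tangent vectors, elsewhere take $\partial/\partial h$, and patch with a partition of unity, the last two conditions being convex. The flow lines of $\xi$ run from $\partial U_-$ to $\Sigma$ and make $X_-$ a product in which the six arcs are $I$-fibers. The configuration above $\Sigma$ is the same upside down. This proves Step~1.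

\emph{Step 2: $(U_-,K\cap U_-)$ is homeomorphic to a ball $\{h\le c\}$ with a tangle of levels $2,4,6,4,6$.}
Absorb the tube of $N(\tau)$ into $N_{\tau,p}$ and the neighborhood of $q_1$ into $B_-$. Then $U_-=A_1\cup A_2\cup A_3$, where $A_1,A_2,A_3$ are balls containing the rational tangles of $N_{\tau,p}$, $N_{\tau,q}$ and $B_-$, the disk $A_1\cap A_2$ meets $K$ twice, the disk $A_2\cap A_3$ meets $K$ once, and $A_1\cap A_3=\emptyset$. The balls have two, one and three ends on $\partial U_-$. Let $D_1\supset D_2\supset D_3$ be nested disks in $S^2$ and let $W$ be the tower of the cylinders $C_i=D_i\times[i-1,i]$. Choose an orientation-preserving homeomorphism $\partial A_2\to\partial C_2$ taking $A_1\cap A_2$ to the bottom disk $D_2\times1$, the disk $A_2\cap A_3$ to $D_3\times2$, and the free end into $(D_2\setminus D_3)\times2$. Extend it over $\partial A_1$ and $\partial A_3$ so that the free ends go into $(D_1\setminus D_2)\times1$ and $D_3\times3$, and then over the balls by coning. This is a homeomorphism $U_-\to W$ carrying $K\cap U_-$ to three rational tangles: with four ends on top in $C_1$, with two ends on the bottom and two on top in $C_2$, and with one end on the bottom and three on top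 in $C_3$. By Lemma~\ref{lem:rational} their critical points are two minima; a minimum and then a maximum; a minimum.

Adding the ball $\{h\le0\}$ to $W$ along the disk $D_1\times0$, which misses the tangles, does not change the homeomorphism type of the pair. The union is the region below the graph of a step function on $S^2$, and the six ends lie on its horizontal part. Extend them vertically to height $4$. After tilting the walls slightly, vertical lines make the region between the graph and the level $4$ a product. So $(U_-,K\cap U_-)$ is homeomorphic to $\{h\le4\}$ with a tangle whose critical points are min, min, min, max, min.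

\emph{Step 3.} The ball $U_+$ is the chain $N_{\nu,p}$, $N_{\nu,s}$, $B_+$ with the same intersection pattern and two, one and three free ends. By Step~2 upside down it is homeomorphic to a ball $\{h\ge c'\}$ with a tangle of levels $6,4,6,4,2$. By Step~1, $(S^3,K)$ is obtained by gluing the two models by an orientation-compatible homeomorphism of their boundary spheres that matches the six marked points. An orientation-preserving homeomorphism of $S^2$ is isotopic to the identity, and the track of the six points under the isotopy is a braid in $S^2\times[c,c']$, which has no critical points. The resulting embedding has levels $2,4,6,4,6,4,6,4,2$.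
\end{proof}

\section{The double branched cover}\label{sec:cover}

Let $M=M(K)$, let $M_\tau,M_\nu$ be the preimages of $N(\tau),N(\nu)$, with boundary tori $T_\tau,T_\nu$, and let $Y$ be the closure of the rest, so that $M=M_\tau\cup Y\cup M_\nu$ and $\partial Y=T_\tau\cup T_\nu$.

\subsection*{The outer pieces.}

\begin{lemma}\label{lem:outer}
The manifolds $M_\tau$ and $M_\nu$ are irreducible with incompressible boundary, every incompressible torus in them is boundary parallel, and their first homology is $\mathbb Z\oplus\mathbb Z/\alpha$. In particular $\mathrm{rk}(M_\tau)=\mathrm{rk}(M_\nu)=2$.
\end{lemma}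

\begin{proof}
For $a\in\{\tau,\nu\}$ the balls $N_{a,u},N_{a,v}$ lift to solid tori, and the tube lifts to a thickened annulus whose core has slope $e$. The meridians have intersection number $\alpha$ with $e$, so $M_a$ is a union of two solid tori along an annulus winding $\alpha$ times around each. It is Seifert fibered over the disk with two cone points of order $\alpha$, and (T5) applies. An incompressible torus lies over a simple closed curve in the disk. If the curve enclosed at most one cone point, the torus would bound a solid torus; so it encloses both, and the torus is boundary parallel. Finally $H_1(M_a)=\mathbb Z^2/\langle(\alpha,\pm\alpha)\rangle\cong\mathbb Z\oplus\mathbb Z/\alpha$, and $3$ divides $\alpha$.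
\end{proof}

\subsection*{The middle piece as a union of two handlebodies.}
Outside $N(\tau)\cup N(\nu)$ the knots $K$ and $K_0$ agree, so $Y$ does not depend on $\alpha$ and lies in $M(K_0)$, which is $T_0\times[-2,2]$ with solid tori of meridians $m_-$ and $m_+$ attached below and above. The arcs lift to the closed curves
\[
\tilde\tau=\{(u,0)\}\times\{0\},\qquad \tilde\nu=\{(t(1,3),f(|t|)):|t|\le\tfrac12\},
\]
and $Y$ is the exterior of $\tilde\tau\cup\tilde\nu$. To analyze $Y$ we cut it along the level torus $T_0\times0$, which contains $\tilde\tau$ and meets $\tilde\nu$ in $x_1=t_0(1,3)$ and $x_2=-t_0(1,3)$. Let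
\[
S=(T_0\times0)\cap Y .
\]
In coordinates $(x,y)$ on $T_0$, cutting along $\tilde\tau$ gives the annulus $0<y<1$, with $x_1$ at $y=3t_0<\frac12$ and $x_2$ at $y=1-3t_0>\frac12$. So $S$ is a sphere with four holes. Its boundary curves are $z_1$ near $y=0$, $z_2$ near $y=1$, and small circles $c_1,c_2$ around $x_1,x_2$. The curve $d=\{y=\frac12\}$ splits $S$ into pairs of pants $P_1,P_2$ with $\partial P_i=d\cup c_i\cup z_i$; see Figure~\ref{fig:torus}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=5]
\draw[gray] (0,0) rectangle (1,1);
\draw[very thick] (0,0)--(1,0) node[right]{$\tilde\tau$}; \draw[very thick] (0,1)--(1,1) node[right]{$\tilde\tau$};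
\draw (0,0.05)--(1,0.05) node[right]{$z_1$}; \draw (0,0.95)--(1,0.95) node[right]{$z_2$};
\draw[thick,dotted] (0,0.5)--(1,0.5) node[right]{$d$};
\draw[thick] (0.08,0.24)--(0.333,1); \draw[thick] (0.333,0)--(0.667,1); \draw[thick] (0.667,0)--(0.92,0.76);
\draw[thick,dashed] (0,0)--(0.08,0.24); \draw[thick,dashed] (0.92,0.76)--(1,1);
\draw (0.08,0.24) circle (0.035); \draw (0.92,0.76) circle (0.035);
\fill (0.08,0.24) circle (0.008); \fill (0.92,0.76) circle (0.008);
\node at (0.17,0.22){$c_1$}; \node at (0.83,0.78){$c_2$};
\node at (0.63,0.72){$\sigma_+$}; \node[left] at (0,0.12){$\sigma_-$};
\node at (0.56,0.27){$P_1$}; \node at (0.42,0.76){$P_2$};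
\end{tikzpicture}
\caption{The torus $T_0\times0$, with opposite sides of the square identified. The slanted curve of slope $(1,3)$ is the vertical projection of $\tilde\nu$; the dashed part $\sigma_-$ is the shadow of the arc below the torus and the solid part $\sigma_+$ is the shadow of the arc above it. The four-holed sphere $S$ is bounded by $z_1,z_2,c_1,c_2$, and $d$ splits it into pairs of pants $P_1$, $P_2$.}
\label{fig:torus}
\end{figure}

The torus $T_0\times0$ splits $M(K_0)$ into solid tori $L_-$, $L_+$ with meridians $m_-$, $m_+$. Put $H_\pm=L_\pm\cap Y$, so that $Y=H_-\cup_S H_+$. Each $L_\pm$ meets $\tilde\nu$ in one arc, whose vertical projection to $T_0\times0$ is an embedded arc, the \emph{shadow}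
\[
\sigma_-=\{t(1,3):|t|\le t_0\},\qquad \sigma_+=\{t(1,3):t_0\le t\le1-t_0\}.
\]
The vertical segments between the arc and its shadow form a disk, so the arc is boundary parallel. Let $E_\pm^0\subset H_\pm$ be the part of this disk in $H_\pm$. Removing half of $N(\tilde\tau)$ only cuts a groove into $\partial L_\pm$, and $H_\pm$ cut along $E^0_\pm$ is a solid torus $L'_\pm$, a deformation retract of $L_\pm$. So $H_\pm$ is a handlebody of genus $2$. Its boundary is the union of $S$, the annulus $T_\tau\cap H_\pm$ bounded by $z_1\cup z_2$, and the annulus $T_\nu\cap H_\pm$ bounded by $c_1\cup c_2$. We denote the cores of these annuli by $z$ and $c$.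

\subsection*{Words.}
Let $H=H_\pm$, and drop the signs. Take the disk $E^0$ as base point and call its sides $E',E''$. Then $\pi_1(H)$ is free on a generator $g$ of $\pi_1(L',E')=H_1(L)=\mathbb Z$ and on the loop $c$ that leaves $E'$, goes around the arc of $\tilde\nu$ and arrives at $E''$. We choose $g$ so that $v\in H_1(T_0)$ maps to $g^{\det(v,m_\pm)}$, that is,
\[
(v_1,v_2)\mapsto 3v_1-2v_2\ \text{ in } L_-,\qquad (v_1,v_2)\mapsto 3v_1+v_2\ \text{ in } L_+ .
\]
Let $\gamma\subset T_0\times 0$ be a closed curve crossing the shadow at $y_1,\dots,y_l$, always in the same direction, and orient $c$ to cross in that direction. The segment $\gamma_i$ of $\gamma$ from $y_i$ to $y_{i+1}$ is a path in $L'$ from $E'$ to $E''$, so $\gamma_i=(\gamma_ic^{-1})c=g^{a_i}c$, where $a_i$ is the class in $H_1(L)$ of $\gamma_i$ followed by the shadow from $y_{i+1}$ back to $y_i$. Up to conjugacy, $\gamma=c\,g^{a_1}c\,g^{a_2}\cdots c\,g^{a_l}$.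

\emph{In $H_+$.} The curve $\tilde\tau$ crosses $\sigma_+$ at $t=\frac13,\frac23$, where the $x$-coordinate equals $t$. The two loops have displacement $(\frac13,0)-\frac13(1,3)=(0,-1)\mapsto-1$ and $(\frac23,0)+\frac13(1,3)=(1,1)\mapsto4$. The curve $d$ crosses $\sigma_+$ at $t=\frac16,\frac12,\frac56$, with loops $(0,-1)$, $(0,-1)$ and $(\frac13,0)+\frac23(1,3)=(1,2)\mapsto5$. Hence, up to conjugacy,
\begin{equation}\label{eq:top}
z=c\,g^{-1}c\,g^{4},\qquad d=c\,g^{-1}c\,g^{-1}c\,g^{5}\qquad\text{in }\pi_1(H_+).
\end{equation}

\emph{In $H_-$.} The curve $\tilde\tau$ crosses $\sigma_-$ once, with loop $(1,0)\mapsto3$, and $d$ misses $\sigma_-$ because $t_0<\frac16$. So $z=c\,g^3$ and $d=g^3$ up to conjugacy. Here we need the whole map on fundamental groups. Base $\pi_1(S)$ at $(0,\frac12)\in d$, and let $a_1,a_2$ be the straight segments from this point down to $(t_0,3t_0)$ and up to $(-t_0,1-3t_0)$, stopped at $c_1$ and $c_2$; they miss $\sigma_-$. Regard $c_i$ as a loop based along $a_i$. Then $\pi_1(P_i)=\langle d,c_i\rangle$, and $\pi_1(S)$ is free on $d,c_1,c_2$. Use $a_1$, continued along $c_1$ to $E'$, to connect the base points. Then $d\mapsto g^3$ and $c_1\mapsto c^{\pm1}$, while $c_2\mapsto g^{a}c^{\pm1}g^{-a}$,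 where $a$ is the class of the path $a_1^{-1}a_2$ from $x_1$ to $x_2$ closed up along $\sigma_-$. Its displacement is $(-2t_0,1-6t_0)+2t_0(1,3)=(0,1)\mapsto-2$. With suitable orientations of $c_1$ and $c_2$,
\begin{equation}\label{eq:bottom}
\pi_1(S)\to\pi_1(H_-):\qquad d\mapsto g^3,\qquad c_1\mapsto c,\qquad c_2\mapsto g^{-2}c\,g^{2}.
\end{equation}

\subsection*{Ranks.}
The slopes $m_\pm$ and $(1,3)$ were chosen so that $d$ vanishes modulo $3$ on both sides.

\begin{lemma}\label{lem:ranks}
$\mathrm{rk}(Y)=3$, and $\mathrm{rk}(M_\tau\cup Y)\ge3$, $\mathrm{rk}(Y\cup M_\nu)\ge3$, $\mathrm{rk}(M)\ge3$.
\end{lemma}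

\begin{proof}
The group $H_1(S)$ is generated by $d,c_1,c_2$. In $H_1(H_-)\oplus H_1(H_+)$ the curve $d$ maps to $(3g,\,3c+3g)$, which is $0$ modulo $3$. The curves $c_1,c_2$, oriented in parallel on $T_\nu$, cobound an annulus in each of $H_-$ and $H_+$, so they have the same image $(\pm c,\pm c)\ne0$. By \eqref{eq:MV}, $\mathrm{rk}(Y)=2+2-1=3$. By \eqref{eq:MV} and Lemma~\ref{lem:outer}, gluing $M_\tau$ or $M_\nu$ along a torus changes the rank by at least $2-2=0$.
\end{proof}

\section{Tori and annuli in $Y$}\label{sec:Y}

An incompressible torus in $M$ either lies in one piece or cuts $Y$ in annuli. So we need the following.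

\begin{proposition}\label{prop:Y}
The manifold $Y$ is irreducible with incompressible boundary, every incompressible torus in $Y$ is parallel to $T_\tau$ or $T_\nu$, and every incompressible properly embedded annulus in $Y$ is parallel to an annulus in $\partial Y$.
\end{proposition}

A torus in $Y$ is cut by $S$ into annuli in $H_-$ and $H_+$, and the words \eqref{eq:top} and \eqref{eq:bottom} restrict these annuli. The statement on annuli in $Y$ then follows from the statement on tori and $\mathrm{rk}(Y)=3$.

\subsection*{Incompressibility of $S$.}

\begin{lemma}\label{lem:Sinc}
The surface $S$ is incompressible in $H_-$ and in $H_+$. The manifold $Y$ is irreducible with incompressible boundary.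
\end{lemma}

\begin{proof}
Let $D$ be a compressing disk for $S$ in $H=H_\pm$. If $\partial D$ bounded a disk in $\partial H$, this disk would not lie in $S$, so it would contain one of the annuli $T_\tau\cap H$, $T_\nu\cap H$, and $z$ or $c$ would be trivial in $\pi_1(H)$. They are not. So $D$ cuts $H$ into one solid torus or into two, and $c$ and $z$ miss $D$. Hence $\pi_1(H)$ has a free basis $x,y$ such that each of $c,z$ is conjugate to a power of $x$ or of $y$. Since $c$ is primitive in $H_1(H)$, we may assume that $c$ is conjugate to $x^{\pm1}$. In the basis $c,g$ of $H_1(H)$ we have $z=(1,3)$ in $H_-$ and $z=(2,3)$ in $H_+$, which is not a multiple of $c$. So $z$ is conjugate to $y^j$. Since $x,y$ give a basis of $H_1(H)$, the second coordinate of $y$ is $\pm1$, whence $j=\pm3$. But $3$ divides neither $1$ nor $2$.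

By (T3), $Y$ is irreducible. It has two boundary components, so both are incompressible by (T2).
\end{proof}

\subsection*{Parallel annuli.}
A properly embedded annulus $\Lambda\subset Q$ is \emph{parallel} to an annulus $\Lambda_0\subset\partial Q$ with $\partial\Lambda_0=\partial\Lambda$ if $\Lambda\cup\Lambda_0$ bounds a solid torus in $Q$ whose fundamental group is generated by the core of $\Lambda_0$.

\begin{lemma}\label{lem:parallel}
Let $H$ be a handlebody, $\Lambda\subset H$ a properly embedded $\pi_1$-injective annulus, and $\Lambda_0\subset\partial H$ an annulus with $\partial\Lambda_0=\partial\Lambda$. Then $\Lambda\cup\Lambda_0$ bounds a solid torus in $H$. If the core of $\Lambda_0$ is not a proper power in $\pi_1(H)$, then $\Lambda$ is parallel to $\Lambda_0$.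
\end{lemma}

\begin{proof}
Since $H_2(H;\mathbb Z/2)=0$, every loop in the interior of $H$ meets $\Lambda\cup\Lambda_0$, and hence $\Lambda$, an even number of times. So $\Lambda$ splits $H$ into two pieces $X\supset\Lambda_0$ and $X'$. Along each curve of $\partial\Lambda$, the part of $\partial H$ opposite to $\Lambda_0$ lies in $X'$, so $\partial X=\Lambda\cup\Lambda_0$. The group $\pi_1(H)$ is an amalgam over $\pi_1(\Lambda)$, so $\pi_1(X)$ injects into it and is free. A sphere in the interior of $X$ bounds a ball in the interior of $H$; the connected set $X'$ misses the sphere and meets $\partial H$, so it misses the ball, which therefore lies in $X$. Thus $X$ is irreducible. Its boundary torus is compressible by (T1), since $\mathbb Z^2$ does not embed in a free group, and $X$ is a solid torus by (T2). The core of $\Lambda_0$ is the $w$-th power of the core of $X$ with $w\ne0$, and $|w|=1$ if it is not a proper power.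
\end{proof}

To remove a parallel annulus of $Z\cap Q$ by an isotopy of a torus $Z$, the solid torus must contain no other part of $Z$.

\begin{lemma}\label{lem:innermost}
Let $F\subset\partial Q$ be a subsurface and $\mathcal A$ a finite family of disjoint, properly embedded, $\pi_1$-injective annuli in $Q$ with boundary in $F$. If some member of $\mathcal A$ is parallel to an annulus in $F$, then some member is parallel to an annulus in $F$ through a solid torus that meets no other member.
\end{lemma}

\begin{proof}
Choose $\Lambda\in\mathcal A$ parallel to $\Lambda_0\subset F$ through $X$ so that $X$ contains as few members as possible. A second member $\Lambda'$ meeting $X$ lies in $X$, and its boundary curves are essential in $\Lambda_0$, so they cobound an annulus $\Lambda_0'\subset\Lambda_0$ whose core generates $\pi_1(X)$. By Lemma~\ref{lem:parallel} in the handlebody $X$, the annulus $\Lambda'$ is parallel to $\Lambda'_0$ through a solid torus in $X$ that does not contain $\Lambda$. This contradicts the choice of $\Lambda$.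
\end{proof}

In the situation of (T4), apply this to the annuli of $Z$ in one side of $F$. If one of them were parallel into $F$, pushing the annulus given by Lemma~\ref{lem:innermost} across $F$ would remove two curves of $Z\cap F$. So \emph{if $|Z\cap F|$ is minimal, no annulus of $Z$ cut along $F$ is parallel into $F$.}

\subsection*{Annuli in $H_-$.}
The surface $S$ carries infinitely many isotopy classes of essential curves, whereas \eqref{eq:top} describes only five. The next lemma reduces to these five. We use three standard facts on essential simple closed curves in a compact orientable surface: homotopic curves are isotopic; disjoint isotopic curves cobound an annulus; no such curve is a proper power in $\pi_1$. We also use: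
\begin{enumerate}
\item[$(\ast)$] \emph{An essential simple closed curve $\gamma\subset S$ that is homotopic into $P_1$ or $P_2$ is isotopic to one of $z_1,z_2,c_1,c_2,d$.}
\end{enumerate}
Indeed, the geometric intersection number of $\gamma$ and $d$ is $0$, so $\gamma$ can be isotoped off $d$ into a pair of pants, where every essential simple closed curve is boundary parallel.

\begin{lemma}\label{lem:types}
Let $\Lambda\subset H_-$ be a properly embedded annulus whose boundary curves $\gamma_1,\gamma_2$ lie in $S$ and are essential in $S$. If $\Lambda$ is not parallel to an annulus in $S$, then each $\gamma_i$ is isotopic in $S$ to one of $z_1,z_2,c_1,c_2,d$.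
\end{lemma}

\begin{proof}
The curves $\gamma_1,\gamma_2$ are conjugate in $\pi_1(H_-)$, and we must decide when this happens for two classes of the subgroup $J=\langle g^3,c,g^{-2}cg^2\rangle$, which is $\pi_1(S)$ by \eqref{eq:bottom} and Lemma~\ref{lem:Sinc}. Let $\Theta$ be the graph with vertex set $\mathbb Z/3$, an edge labeled $g$ from $i$ to $i+1$ for each $i$, and a loop labeled $c$ at each of the vertices $0$ and $1$. The labeling maps $\Theta$ to the wedge of two circles $g,c$. No vertex has two outgoing or two incoming edges with the same label, so reduced paths read reduced words and the map is $\pi_1$-injective. The image of $\pi_1(\Theta,0)$ is $\langle g^3,c,gcg^{-1}\rangle=J$, because $gcg^{-1}=g^3(g^{-2}cg^2)g^{-3}$. Conjugacy classes in $J$ correspond to cyclically reduced closed paths in $\Theta$ up to rotation. After orienting $\gamma_1,\gamma_2$ in parallel along $\Lambda$ and rotating, they give closed paths $\omega_1,\omega_2$ reading the same cyclically reduced word $W$.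

If $W$ is a power of $c$, each $\omega_i$ runs in one of the loops, so $\gamma_i$ is homotopic to a power of $c_1$ or $c_2$. If $W$ is a power of $g$, each $\gamma_i$ is homotopic to a power of $d$. In both cases $(\ast)$ applies. Otherwise we may rotate so that
\[
W=g^{i_1}c^{j_1}\cdots g^{i_l}c^{j_l}
\]
with all exponents nonzero. A path reading $W$ is determined by its initial vertex, and its position after a prefix of $W$ is the initial vertex plus the $g$-exponent sum of the prefix.

\emph{Claim: if two closed paths with different initial vertices read $W$, then $3$ divides every $i_j$.} The positions of the two paths differ at every moment, and both lie in $\{0,1\}$ while a power of $c$ is read. So at these moments the two positions form the set $\{0,1\}$, and translation by $i_j$ maps $\{0,1\}\subset\mathbb Z/3$ to itself (for $i_1$ use that the paths are closed). Translation by $1$ or $2$ gives $\{1,2\}$ or $\{2,0\}$, so $i_j\equiv0$.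

Suppose that $\omega_1\ne\omega_2$. By the claim, each $\omega_i$ reads all powers of $c$ at its initial vertex. If this vertex is $0$, then $\gamma_i$ is conjugate in $J$ into $\langle g^3,c\rangle=\pi_1(P_1)$. If it is $1$, then $\gamma_i$ is conjugate in $J$ into $\langle g^3,gcg^{-1}\rangle=\langle d,dc_2d^{-1}\rangle=\pi_1(P_2)$. Now $(\ast)$ applies.

Suppose that $\omega_1=\omega_2$. Then $\gamma_1,\gamma_2$ are homotopic in $S$ and cobound an annulus $\Lambda_0\subset S$. Since $\Lambda$ is not parallel to $\Lambda_0$, Lemma~\ref{lem:parallel} shows that $\gamma_1$ is a proper power in $\pi_1(H_-)$, so $W=U^w$ as words with $w\ge2$, where $U$ begins with a power of $g$ and ends with a power of $c$. Starting $\omega_1$ after the prefix $U$ gives a second closed path reading $W$. If its initial vertex were different, the claim would make the $g$-exponent sum of $U$, a sum of some $i_j$, divisible by $3$, and the initial vertices would agree. So they agree, the prefix $U$ is read along a closed path, and $\gamma_1$ is a proper power in $J=\pi_1(S)$. This is impossible.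
\end{proof}

\subsection*{Tori in $Y$.}

\begin{lemma}\label{lem:atoroidal}
Every incompressible torus $Z\subset Y$ is parallel to $T_\tau$ or $T_\nu$.
\end{lemma}

\begin{proof}
Isotope $Z$ so that $|Z\cap S|$ is minimal. This number is positive, since the groups $\pi_1(H_\pm)$ are free. By (T4) and Lemma~\ref{lem:innermost}, $Z\cap H_-$ and $Z\cap H_+$ consist of $\pi_1$-injective annuli, none parallel into $S$. Each curve of $Z\cap S$ is a boundary curve of one annulus on each side, so by Lemma~\ref{lem:types} it has one of the \emph{types} $z_1,z_2,c_1,c_2,d$.

Let $\Lambda$ be an annulus of $Z\cap H_+$. By \eqref{eq:top}, the cyclically reduced words $z,c,d$ are not periodic, so they are not proper powers, and their $c$-exponent sums $2,1,3$ show that no two are conjugate up to inversion. Hence the types of the two boundary curves both lie in $\{z_1,z_2\}$, or both in $\{c_1,c_2\}$, or both are $d$. If the types were equal, the curves would cobound an annulus in $S$, and $\Lambda$ would be parallel to it by Lemma~\ref{lem:parallel}. So $\Lambda$ joins type $z_1$ to $z_2$ or type $c_1$ to $c_2$, and type $d$ does not occur at all. The boundary curves of $\Lambda$ cobound collar annuli in $S$ with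 the corresponding components of $\partial S$. Let $\Lambda_0$ be the union of the two collars with $T_\tau\cap H_+$ or $T_\nu\cap H_+$. By Lemma~\ref{lem:parallel}, $\Lambda$ is parallel to $\Lambda_0$. In $H_-$ the words $z=cg^3$ and $c$ are not proper powers and have $g$-exponent sums $3$ and $0$. Since type $d$ has been excluded, the same argument shows that each annulus of $Z\cap H_-$ joins $z_1$ to $z_2$ or $c_1$ to $c_2$ and is parallel to the corresponding $\Lambda_0$.

Suppose that type $z_1$ occurs; otherwise replace $z,T_\tau$ by $c,T_\nu$ in what follows. Number the curves of type $z_1$, and those of type $z_2$, by their distance from $\partial S$. Let an annulus $\Lambda\subset H_\pm$ join the $i$-th curve of type $z_1$ to the $j$-th of type $z_2$. The interior of $\Lambda_0$ contains exactly the first $i-1$ and the first $j-1$ curves. The annuli in $H_\pm$ starting at the first $i-1$ curves of type $z_1$ lie in the solid torus between $\Lambda$ and $\Lambda_0$, so they end at distinct curves among the first $j-1$ of type $z_2$. Thus $i\le j$, and by symmetry $i=j$. Hence the first curves of types $z_1$ and $z_2$ are joined by an annulus on each side, and these two annuli form the connected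 surface $Z$. On each side, the solid torus of parallelism is a square times $S^1$ whose four sides are the annulus of $Z$, a collar, $T_\tau\cap H_\pm$ and the other collar. Gluing the two along the collars gives a product region between $Z$ and $T_\tau$.
\end{proof}

\subsection*{Annuli in $Y$.}
An annulus together with the boundary tori it meets has a neighborhood fibered by circles. Lemma~\ref{lem:atoroidal} controls the frontier tori of this neighborhood, so that an essential annulus would present $Y$ as a simple circle-fibered manifold, of rank $2$. We first record three properties of a torus $F$ in the interior of $Y$.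
\begin{enumerate}
\item[(a)] \emph{If $F$ separates $T_\tau$ from $T_\nu$, it is parallel to one of them.} If $F$ were compressible, surgery would give a sphere separating $T_\tau$ from $T_\nu$, and such a sphere bounds no ball. Apply Lemma~\ref{lem:atoroidal}.
\item[(b)] \emph{If $F=\partial N'$ for a submanifold $N'\subset Y$ and some curve on $F$ is nontrivial in $\pi_1(Y)$, then $N'$ is a solid torus.} The sides of $F$ have one and three boundary components, so $F$ is not boundary parallel and has a compressing disk $D$. The surgered sphere bounds a ball, namely its side that misses $\partial Y$. If $D\not\subset N'$, the ball is $N'\cup N(D)\supset F$, contrary to the hypothesis. So $D\subset N'$, the ball is $N'\setminus N(D)$, and $N'$ is a ball with a $1$-handle.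
\item[(c)] \emph{$F$ separates $Y$.} If $F$ is incompressible, it is boundary parallel. Otherwise surgery gives a sphere homologous to $F$ modulo $2$. The sphere bounds a ball, so every loop meets $F$ an even number of times.
\end{enumerate}
Let $P$ be a pair of pants. We also note that
\begin{enumerate}
\item[(d)] \emph{attaching a solid torus to $P\times S^1$ along a boundary torus gives a manifold of rank $2$,}
\end{enumerate}
because the homology of the boundary torus is a direct summand of $H_1(P\times S^1)=\mathbb Z^3$, so the meridian is a primitive element and the quotient is $\mathbb Z^2$.

\begin{lemma}\label{lem:anannular}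
Every incompressible properly embedded annulus $A\subset Y$ is parallel to an annulus in $\partial Y$.
\end{lemma}

\begin{proof}
Let $N$ be a regular neighborhood of the union of $A$ with the components of $\partial Y$ that it meets. Fiber these tori and $A$ by circles parallel to $\partial A$. Then $N$ is an orientable circle bundle over a surface $B$ obtained from one or two annuli by attaching a band. The frontier tori of $N$ contain fibers, which are nontrivial in $\pi_1(Y)$ since $A$ is incompressible.

\emph{Case 1: $A$ joins $T_\tau$ to $T_\nu$.} Then $B=P$ and $N\cong P\times S^1$ has one frontier torus. By (b), the rest of $Y$ is a solid torus, and (d) gives $\mathrm{rk}(Y)=2$, contradicting Lemma~\ref{lem:ranks}.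

\emph{Case 2: $\partial A$ lies in one torus,} say $T_\tau$; the argument does not distinguish the two tori. The band is attached to one boundary circle of an annulus, so $B$ is a pair of pants or a M\"obius band with a hole.

Suppose first that $B$ is a M\"obius band with a hole. Then $\pi_1(B)$ is free on an orientation-reversing loop $a$ and the core $b$ of the annulus, and since $N$ is orientable,
\[
\pi_1(N)=\langle a,b,\phi\mid a\phi a^{-1}=\phi^{-1},\ b\phi b^{-1}=\phi\rangle,\qquad H_1(N)=\mathbb Z^2\oplus\mathbb Z/2,
\]
where $\phi$ is the fiber. The single frontier torus separates $T_\tau$ from $T_\nu$, so by (a) either $N\cong T^2\times I$, which contradicts $H_1(N)\neq\mathbb Z^2$, or $Y\cong N$, which contradicts $\mathrm{rk}(N)=2$.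

So $B=P$, and $N\cong P\times S^1$ has two frontier tori $F_1,F_2$. Here $\partial A$ splits $T_\tau$ into annuli $A_1,A_2$, and $F_i$ is a push-off of $A\cup A_i$. By (c), $F_1$ and $F_2$ lie in different components $N_1',N_2'$ of the rest of $Y$; there are no other components, and we number them so that $T_\nu\subset N_2'$. By (b), $N_1'$ is a solid torus, and by (a), $F_2$ is parallel to $T_\nu$ or to $T_\tau$. In the first case $Y\cong N\cup N_1'$ has rank $2$ by (d), a contradiction. In the second case $N\cup N_1'\cong T^2\times I$. Let $j\ge0$ be the intersection number of the fiber with the meridian of $N_1'$, and let $\pi_1(P)$ be free on $a,b$ with $a$ the boundary curve under $F_1$. Killing the fiber in $\pi_1(N\cup N_1')=\mathbb Z^2$ gives $\langle a,b\mid a^j\rangle$, which is abelian only for $j=1$. So $A\cup A_1$ bounds a solid torus in which the core of $A$ winds once, and $A$ is parallel to $A_1$.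
\end{proof}

Lemmas~\ref{lem:Sinc}, \ref{lem:atoroidal} and~\ref{lem:anannular} prove Proposition~\ref{prop:Y}.

\section{Proofs of Theorem~\ref{thm:A} and Theorem~\ref{thm:B}(1)}\label{sec:proofA}

By Lemma~\ref{lem:outer}, Proposition~\ref{prop:Y} and (T3), the manifold $M$ is irreducible and $T_\tau,T_\nu$ are incompressible in $M$.

\begin{proposition}\label{prop:tori}
Every incompressible torus $Z\subset M$ is isotopic to $T_\tau$ or $T_\nu$.
\end{proposition}

\begin{proof}
Isotope $Z$ so that $|Z\cap(T_\tau\cup T_\nu)|$ is minimal. If this number were positive, $Z\cap Y$ would be a nonempty family of incompressible annuli by (T4). They are parallel into $\partial Y$ by Proposition~\ref{prop:Y}, which contradicts minimality by Lemma~\ref{lem:innermost}. So $Z$ lies in $M_\tau$, $Y$ or $M_\nu$, and it is boundary parallel there by Lemma~\ref{lem:outer} and Proposition~\ref{prop:Y}.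
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We show that $K=K(\alpha)$ has the required properties for every odd positive multiple $\alpha$ of $3$.

\emph{Bridge number.} By \eqref{eq:bridge} and Lemma~\ref{lem:ranks}, $b(K)\ge4$, and Proposition~\ref{prop:posI} gives $b(K)\le4$.

\emph{Primeness.} The knot $K$ is nontrivial. If $K=K_1\#K_2$, then $M=M(K_1)\#M(K_2)$ is irreducible, so $M(K_i)=S^3$ for some $i$. By Waldhausen's theorem \cite{W}, an orientation-preserving involution of $S^3$ with a fixed circle is conjugate to a rotation, and applying this to the covering involution shows that $K_i$ is trivial.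

\emph{Width.} Suppose that $K$ has an embedding with level sequence $2,4,6,4,6,4,2$. Lemma~\ref{lem:28} gives an incompressible torus both of whose sides have rank $2$. By Proposition~\ref{prop:tori} it is isotopic to $T_\tau$ or $T_\nu$, so one side is homeomorphic to $Y\cup M_\nu$ or $M_\tau\cup Y$, of rank at least $3$ by Lemma~\ref{lem:ranks}. This is a contradiction. By Proposition~\ref{prop:criterion}, $w(K)=32$ and every thin position has level sequence $2,4,6,8,6,4,2$.

\emph{Trunk.} Proposition~\ref{prop:posII} gives $tr(K)\le6$, and Lemma~\ref{lem:trunk4} gives $tr(K)\ge6$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]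
It suffices to recover $\alpha$ from the homeomorphism type of $M=M(K(\alpha))$. By Proposition~\ref{prop:tori}, the sides of incompressible tori in $M$ are, up to isotopy, $M_\tau$, $Y\cup M_\nu$, $M_\nu$ and $M_\tau\cup Y$. The side $Y\cup M_\nu$ contains the incompressible torus $T_\nu$. If $T_\nu$ were parallel to the boundary $T_\tau$, the product region would be $Y$; but $\mathrm{rk}(Y)=3\ne2=\mathrm{rk}(T^2\times I)$. With $\tau$ and $\nu$ exchanged, $T_\tau$ is not boundary parallel in $M_\tau\cup Y$. So $M_\tau$ and $M_\nu$ are the only sides in which every incompressible torus is boundary parallel, and their homology $\mathbb Z\oplus\mathbb Z/\alpha$ is an invariant of $M$. Distinct values of $\alpha$ give distinct knots.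
\end{proof}

\section{Satellites and an unbounded gap}\label{sec:satellites}

Running $n$ times along a knot multiplies the trunk of an embedding by $n$ and its width by $n^2$. The theorem of Guo and Li \cite{GL} provides the matching lower bound: a satellite of $K$ with winding number $n$ has width at least $n^2w(K)$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $K$ be as in Theorem~\ref{thm:A} and $n\ge2$. Take an $n$-braid whose closure in the solid torus is connected, and let $K_n$ be the image of the closure under a homeomorphism from the solid torus to a tubular neighborhood of $K$. This satellite has winding number $n$.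

Let $k$ be an embedding of $K$ with $\mu$ maxima, and put $\ell_0=\ell_{2\mu}=0$. Take $n$ close parallel strands along $k$, lying near each critical point in a vertical plane, so that the critical point is replaced by $n$ nested ones. On a monotone part of $k$ insert the braid, together with the full twists that correct the framing; these add no critical points. The result is an embedding $k'$ of $K_n$. Write the width as a sum over critical points,
\[
w(k)=\sum_{i=0}^{2\mu-1}\frac{\ell_i+\ell_{i+1}}2 .
\]
The step from $\ell_i$ to $\ell_{i+1}$ becomes $n$ steps of an arithmetic progression from $n\ell_i$ to $n\ell_{i+1}$, which contribute $n\cdot(n\ell_i+n\ell_{i+1})/2$ to the corresponding sum for $k'$. Hence $w(k')=n^2w(k)$ and $tr(k')=n\,tr(k)$.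

Applied to the embedding of Proposition~\ref{prop:posI}, this gives $k_n$ with $w(k_n)=32n^2$ and $tr(k_n)=8n$. Applied to the embedding of Proposition~\ref{prop:posII}, it gives $tr(K_n)\le6n$. By \cite{GL}, $w(K_n)\ge n^2w(K)=32n^2$, so $k_n$ is a thin position of $K_n$, and $tr(k_n)-tr(K_n)\ge2n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DZ}
Derek Davies and Alexander Zupan, \emph{Natural properties of the trunk of a knot}, arXiv:1608.00019 (2016).

\bibitem{GL}
Q. Guo and Z. Li, \emph{Width of a satellite knot and its companion}, Algebr. Geom. Topol. 18 (2018).

\bibitem{W}
Waldhausen, \emph{\"Uber Involutionen der 3-Sph\"are}, Topology 8 (1969).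

\end{thebibliography}
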